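# Weakly compact sets and the Tukey type $\omega^\omega\times[\omega_1]^{<\omega}$

## A Banach space $X_C$ for every coanalytic set $C$

For a Banach space $X$ let $B_X$ be its closed unit ball and $\mathcal K(B_X)$ the family of weakly compact subsets of $B_X$, ordered by inclusion. Call a set *thin* if it contains no nonempty perfect subset. The symbols $\equiv_T$ and $\le_T$ denote Tukey equivalence and Tukey reducibility; they are recalled in the next section.

**Theorem A (ZFC).** For every coanalytic $C\subseteq 2^\omega$ there is a separable nonreflexive Banach space $X=X_C$ with a $1$-unconditional basis such that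

1. if $C$ is countable, $\mathcal K(B_X)\equiv_T\omega^\omega$;
2. if $C$ is uncountable and thin, $\mathcal K(B_X)\equiv_T\omega^\omega\times[\omega_1]^{<\omega}$;
3. if $C$ contains a nonempty perfect set, $\mathcal K(B_X)\equiv_T[\mathfrak c]^{<\omega}$.

**Theorem B (ZFC).** $\omega^\omega\times[\omega_1]^{<\omega}$ is not Tukey equivalent to a singleton, to $\omega^\omega$, or to $\mathcal K(\mathbb Q)$. It is Tukey equivalent to $[\mathfrak c]^{<\omega}$ if and only if CH holds. Moreover
$$\mathcal K(\mathbb Q)\le_T\omega^\omega\times[\omega_1]^{<\omega}\le_T[\mathfrak c]^{<\omega};$$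
the first reduction is always strict, and the second is strict exactly when CH fails.

**Corollary C.** If $\mathfrak c>\omega_1=\omega_1^{L[a]}$ for some $a\subseteq\omega$, there is a nonreflexive separable $X$ with an unconditional basis such that $\mathcal K(B_X)\equiv_T\omega^\omega\times[\omega_1]^{<\omega}$ is not Tukey equivalent to a singleton, to $\omega^\omega$, to $\mathcal K(\mathbb Q)$ or to $[\mathfrak c]^{<\omega}$. The hypothesis holds, for example, in the extension of $L$ by $\omega_2$ Cohen reals.

**Corollary D.** Suppose that for every separable Banach space $X$ (or only for those with an unconditional basis) $\mathcal K(B_X)$ is Tukey equivalent to one of these four posets. Then either CH holds or $\omega_1^{L[a]}<\omega_1$ for all $a\subseteq\omega$. In the latter case $\omega_1$ is inaccessible in $L$. So "four-type classification $+\,\neg$CH" has at least the consistency strength of an inaccessible cardinal.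

## Tukey types and the four-type list

All posets here are nonempty and directed upwards.

**Definition.** Write $P\le_TQ$ if there is a map $f:P\to Q$, called a Tukey map, such that $f^{-1}(B)$ is bounded in $P$ for every bounded $B\subseteq Q$. Write $P\equiv_TQ$ if $P\le_TQ\le_TP$.

By Tukey (1940), $P\equiv_TQ$ holds exactly when $P$ and $Q$ are order isomorphic to cofinal subsets of some third directed poset. Compositions of Tukey maps are Tukey maps, so $\le_T$ is transitive. To check that $f$ is a Tukey map, one fixes $q\in Q$ and finds one upper bound in $P$ for all $p$ with $f(p)\le q$. For instance, $P$ is equivalent to a singleton iff $P$ has a largest element, while $\omega\le_T\omega^\omega$ via $n\mapsto(n,n,n,\dots)$: if $(n,n,\dots)\le g$, then $n\le g(0)$.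

The posets that occur are $\omega^\omega$ with the pointwise order; $\mathcal K(\mathbb Q)$, the compact subsets of $\mathbb Q$ under inclusion; and $[\kappa]^{<\omega}$, the finite subsets of $\kappa$ under inclusion. The poset $\mathcal K(B_X)$ is directed because the union of two weakly compact sets is weakly compact. Its Tukey type measures how complicated it is to exhaust the weakly compact subsets of the ball.

The problem comes from Antonio Avilés, Grzegorz Plebanek and José Rodríguez, "Tukey classification of some ideals in $\omega$ and the lattices of weakly compact sets in Banach spaces", arXiv:1406.5526 (2014). Its stated background is as follows. The type of $\mathcal K(B_X)$ is a singleton iff $X$ is reflexive. Under the axiom of analytic determinacy, for every separable $X$ the type is one of: singleton, $\omega^\omega$, $\mathcal K(\mathbb Q)$, $[\mathfrak c]^{<\omega}$. In ZFC alone the same holds for separable $X$ with separable dual (and then $[\mathfrak c]^{<\omega}$ does not occur), and more generally for separable $X$ not containing $\ell^1$. The question is whether it is consistent with ZFC that some nonreflexive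 separable $X$ has a type outside this list. Corollary C answers yes.

Here is how the statements fit together. Every coanalytic $C$ falls under exactly one of the three cases of Theorem A. Countable sets are thin. A closed thin set is countable by the Cantor–Bendixson theorem, and a Borel thin set is countable by the perfect set theorem for Borel sets, so the $C$ in case 2 is never Borel. Theorem B says that the type in case 2 is a fifth type exactly when CH fails. If CH fails, case 2 requires an uncountable coanalytic set with no perfect subset; the hypothesis on $L[a]$ in Corollary C supplies one. Under CH the type in case 2 is just $[\mathfrak c]^{<\omega}$, so the construction gives no counterexample there; whether the classification can also fail under CH is not settled by this argument.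

## The ball of $\ell^1$ by hand

If $X$ is reflexive, $B_X$ is weakly compact and is the largest element of $\mathcal K(B_X)$, so the type is a singleton. The simplest nonreflexive case for us is $\ell^1$, and both halves of its computation reappear later.

By the Schur property and the Eberlein–Šmulian theorem, weakly compact subsets of $\ell^1$ are norm compact. For $\mathcal K(B_{\ell^1})\le_T\omega^\omega$, send $L$ to $g_L$, where $g_L(m)$ is the least $n$ with $\sup_{x\in L}\sum_{i>n}|x_i|\le2^{-m}$; it exists by norm compactness. If $g_L\le g$, then $L$ is contained in $W_g=\{x\in B_{\ell^1}:\sum_{i>g(m)}|x_i|\le2^{-m}\ \forall m\}$, which is closed and totally bounded, hence compact. So $W_g$ bounds all $L$ with $g_L\le g$.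

For $\omega^\omega\le_T\mathcal K(B_{\ell^1})$, send $g$ to $L_g=\{0\}\cup\{2^{-m}e_j:m\in\omega,\ j\le g(m)\}$. It is norm compact, since only finitely many of its elements have norm $\ge2^{-m}$. If $L_g\subseteq L$ for all $g\in\Gamma$, then $\sup_{x\in L}|x_j|\to0$ as $j\to\infty$, so $h(m)=\max(\{0\}\cup\{j:\sup_{x\in L}|x_j|\ge2^{-m}\})$ is finite, and $g\le h$ for $g\in\Gamma$. Hence $\mathcal K(B_{\ell^1})\equiv_T\omega^\omega$.

To get beyond $\omega^\omega$ we will add to such an $\ell^1$ structure a family of weakly null sequences, indexed by $C$, of which only finitely many fit into one weakly compact set.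

## Comparing $\omega^\omega\times[\omega_1]^{<\omega}$ with the four types

Four simple facts carry all Tukey computations.

**(T1)** *If $|P|\le\kappa$ with $\kappa$ infinite, then $P\le_T[\kappa]^{<\omega}$.* Take $\iota:P\to\kappa$ injective and map $p\mapsto\{\iota(p)\}$. Only finitely many $p$ satisfy $\{\iota(p)\}\subseteq F$ for a given finite $F$, and finite subsets of $P$ are bounded.

**(T2)** *$[\kappa]^{<\omega}\le_TP$ iff there is a family $(p_\xi)_{\xi<\kappa}$ in $P$ such that $\{p_\xi:\xi\in I\}$ is unbounded for every infinite $I\subseteq\kappa$.* If $f$ is a Tukey map, let $p_\xi=f(\{\xi\})$: when $\{p_\xi:\xi\in I\}$ is bounded, so is $\{\{\xi\}:\xi\in I\}$, and $I$ is finite. Conversely, let $f(F)$ be an upper bound of $\{p_\xi:\xi\in F\}$. If $f(F)\le q$ for all $F\in\mathcal F$, then $\bigcup\mathcal F\subseteq\{\xi:p_\xi\le q\}$, which is finite, and $\bigcup\mathcal F$ bounds $\mathcal F$.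

**(T3)** *If $P\le_TR$ via $f$ and $Q\le_TR$ via $g$, then $P\times Q\le_TR$.* Map $(p,q)$ to an upper bound of $f(p)$ and $g(q)$. If this upper bound is $\le r$, then $f(p)\le r$ and $g(q)\le r$, so $p$ and $q$ each lie in a bounded set determined by $r$.

**(T4)** *In $\omega^\omega$ and in $\mathcal K(\mathbb Q)$, every family indexed by an uncountable set has a bounded infinite subfamily.* If some value is repeated infinitely often, this is clear. Otherwise there are uncountably many values. Give $\omega^\omega$ the product topology and $\mathcal K(\mathbb Q)$ the Vietoris topology (Hausdorff metric, with $\emptyset$ isolated). Both are separable metrizable, so the uncountable set of values is not discrete, and some sequence of distinct values converges to a value. A convergent sequence in $\omega^\omega$ is pointwise bounded. If $K_n\to K$ in $\mathcal K(\mathbb Q)$, then $K\cup\bigcup_nK_n$ is compact: given an open cover, finitely many members cover $K$, their union contains $K_n$ for all large $n$, and the remaining finitely many $K_n$ are compact.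

*Proof of Theorem B.* Let $R=\omega^\omega\times[\omega_1]^{<\omega}$.

**Step 1.** *This step separates $R$ from the singleton, $\omega^\omega$ and $\mathcal K(\mathbb Q)$.* By (T2) and (T4), $[\omega_1]^{<\omega}$ is reducible neither to $\omega^\omega$ nor to $\mathcal K(\mathbb Q)$, and clearly not to a singleton. But $[\omega_1]^{<\omega}\le_TR$ via $F\mapsto(0,F)$. So $R$ is not reducible to any of the three.

**Step 2.** *This step compares $R$ with $[\mathfrak c]^{<\omega}$.* Since $|R|=\mathfrak c$, (T1) gives $R\le_T[\mathfrak c]^{<\omega}$. If CH holds, $[\mathfrak c]^{<\omega}=[\omega_1]^{<\omega}\le_TR$, so the two are equivalent. Suppose CH fails and $[\mathfrak c]^{<\omega}\le_TR$. As $\mathfrak c\ge\omega_2$, (T2) gives $(g_\xi,F_\xi)\in R$, $\xi<\omega_2$, all of whose infinite subfamilies are unbounded. Since $|[\omega_1]^{<\omega}|=\omega_1$, uncountably many $\xi$ share the same $F_\xi=F$. By (T4), infinitely many of the corresponding $g_\xi$ have a common bound $g$. Then $(g,F)$ bounds infinitely many $(g_\xi,F_\xi)$, a contradiction.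

**Step 3.** *This step shows $\mathcal K(\mathbb Q)\le_TR$; strictness is then Step 1.* The set $\mathcal K(\mathbb Q)$ is coanalytic in $\mathcal K(\mathbb R)$, since its complement is the projection to the first coordinate of the Borel set $\{(K,x):x\in K\setminus\mathbb Q\}$. A coanalytic set is a union of $\omega_1$ Borel sets, so $\mathcal K(\mathbb Q)=\bigcup_{\alpha<\omega_1}B_\alpha$ with $B_\alpha$ Borel. For nonempty $B_\alpha$ let $f_\alpha:\omega^\omega\to B_\alpha$ be a continuous surjection. Choose for each $K$ some $\alpha_K,g_K$ with $f_{\alpha_K}(g_K)=K$, and map $K\mapsto(g_K,\{\alpha_K\})$. If $g_K\le g^*$ and $\alpha_K\in F$, then $K$ belongs to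
$$\mathcal L=\bigcup\{f_\alpha[\{g:g\le g^*\}]:\alpha\in F,\ B_\alpha\ne\emptyset\},$$
which is a compact subset of $\mathcal K(\mathbb Q)$, because $\{g:g\le g^*\}$ is compact and $F$ is finite. The union of $\mathcal L$ is a compact subset of $\mathbb Q$: given an open cover, each $K\in\mathcal L$ lies in the union $U_K$ of a finite subfamily, the sets $\{K':K'\subseteq U_K\}$ are Vietoris open, and finitely many of them cover $\mathcal L$. So $\bigcup\mathcal L$ bounds all these $K$. $\square$

## Thin coanalytic sets of size $\omega_1<\mathfrak c$

We deduce Corollaries C and D from Theorems A and B.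

*Proof of Corollary C.* Suppose $\omega_1^{L[a]}=\omega_1<\mathfrak c$, and take reals to be elements of $\omega^\omega$. By Gödel, $\mathbb R\cap L[a]$ is a $\Sigma^1_2(a)$ set. Since $L[a]\models$ CH, it is in bijection with $\omega_1^{L[a]}=\omega_1$. Write it as the projection of a $\Pi^1_1(a)$ set $B\subseteq\omega^\omega\times\omega^\omega$. By Kondô's theorem $B$ contains a coanalytic uniformization $B^*$, that is, the graph of a function with the same projection. So $B^*$ is in bijection with $\mathbb R\cap L[a]$ and $|B^*|=\omega_1<\mathfrak c$. It is thin, because nonempty perfect sets have size $\mathfrak c$.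

Now $\omega^\omega\times\omega^\omega\cong\omega^\omega$ is homeomorphic to a $G_\delta$ set $G\subseteq2^\omega$. Let $C$ be the image of $B^*$. The complement $(2^\omega\setminus G)\cup(G\setminus C)$ is analytic, so $C$ is coanalytic in $2^\omega$. It is uncountable, and thin because $|C|<\mathfrak c$. Theorem A(2) gives $X_C$ with $\mathcal K(B_{X_C})\equiv_T\omega^\omega\times[\omega_1]^{<\omega}$, and since CH fails, Theorem B says that this is none of the four types.

Finally, adding $\omega_2$ Cohen reals to $L$ preserves cardinals, so in the extension $\omega_1^L=\omega_1<\omega_2=\mathfrak c$, and $a=\emptyset$ works. $\square$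

*Proof of Corollary D.* The first assertion is the contrapositive of Corollary C, as $\omega_1^{L[a]}\le\omega_1$ always. Suppose now $\omega_1^{L[a]}<\omega_1$ for all $a$. The ordinal $\omega_1$ is regular and uncountable in $L$. If it were not a limit cardinal in $L$, then $\omega_1=(\kappa^+)^L$ for some infinite $\kappa<\omega_1$. Let $a\subseteq\omega$ code a well-ordering of $\omega$ of type $\kappa$ (or, if $\kappa=\omega$, let $a=\emptyset$). In $L[a]$ the ordinal $\kappa$ is countable, and every ordinal below $\omega_1$ has size at most $\kappa$ already in $L$, so $\omega_1^{L[a]}=\omega_1$, a contradiction. So $\omega_1$ is a regular uncountable limit cardinal in $L$, hence inaccessible there because GCH holds in $L$. $\square$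

What remains is Theorem A.

## A norm on the dyadic tree that tests antichains and branches

Let $D=2^{<\omega}\setminus\{\emptyset\}$, and for $d\in D$ let $|d|$ be its length. Put $D_n=\{d\in D:|d|\le n\}$. For $z\in2^\omega$ let $b_z=\{z|n:n\ge1\}$ be its branch, and $b_E=\bigcup_{z\in E}b_z$ for $E\subseteq2^\omega$. Two elements of $D$ are comparable if one extends the other.

We want a space with basis $(e_d)_{d\in D}$ in which antichains behave like the $\ell^1$ basis, branches $b_z$ with $z\in C$ span reflexive spaces, and branches $b_z$ with $z\notin C$ contain $\ell^1$ structure. The behavior along $b_z$ is governed by a family $G_z$ of finite sets of lengths. We first develop everything that does not depend on the choice of the $G_z$. Let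
$$S=\{N\subseteq\{1,2,\dots\}\text{ finite}: N=\emptyset\text{ or }|N|\le\min N\}.$$
For example $\{3,7,8\}\in S$ and $\{2,7,8\}\notin S$. The family $S$ is hereditary (closed under subsets): passing to a nonempty subset does not decrease the minimum and does not increase the size. It contains all singletons.

**Definition.** A *permission system* assigns to each $z\in2^\omega$ a hereditary family $G_z\supseteq S$ of finite subsets of $\{1,2,\dots\}$. A point $z$ is *tame* if no infinite $N\subseteq\{1,2,\dots\}$ has all its finite subsets in $G_z$.

For example, if $G_z=S$ then $z$ is tame: for infinite $N$ with minimum $n_0$, the first $n_0+1$ elements form a set not in $S$. If $G_z$ consists of all finite sets, $z$ is not tame.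

**Definition.** A finite sequence $(E_i)$ of finite, possibly empty, subsets of $D$ is *admissible* if for every $z\in2^\omega$:

* (a) if $i\ne j$ and both $E_i\cap b_z$ and $E_j\cap b_z$ are nonempty, then one of these two sets lies strictly before the other along $b_z$;
* (b) $\{\min\{|d|:d\in E_i\cap b_z\}:E_i\cap b_z\ne\emptyset\}\in G_z$.

An infinite sequence is admissible if its finite initial parts are.

Since every $d\in D$ lies on some branch, (a) makes the $E_i$ pairwise disjoint. For example, the sequence $\{z|1\},\{z|2\}$ satisfies (b) at $z$ iff $\{1,2\}\in G_z$, so it is not admissible if $G_z=S$; the sequence $\{z|2\},\{z|3\}$ is always admissible, since at any branch the minima form a subset of $\{2,3\}\in S$.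

For $x\in\mathbb R^D$ and $E\subseteq D$ let $P_Ex=x1_E$. On $c_{00}(D)$ put $\|x\|_0=\|x\|_\infty$ and
$$\|x\|_{n+1}=\max\Bigl\{\|x\|_n,\ \sup\tfrac12\sum_i\|P_{E_i}x\|_n\Bigr\},$$
with the supremum over finite admissible sequences. By induction each $\|\cdot\|_n$ is a norm depending monotonically on $|x|$, and $\|x\|_n\le\|x\|_{\ell^1}$ because the $E_i$ are disjoint. Let $\|x\|=\sup_n\|x\|_n$. Then
$$\|x\|=\max\Bigl\{\|x\|_\infty,\ \sup\tfrac12\sum_i\|P_{E_i}x\|\Bigr\}.\tag{1}$$
Indeed $\frac12\sum_i\|P_{E_i}x\|_n\le\|x\|_{n+1}\le\|x\|$, and letting $n\to\infty$ gives "$\ge$". Conversely, $\|x\|_0$ is at most the right side, and if $\|x\|_n$ is, then so is $\|x\|_{n+1}$, because $\|\cdot\|_n\le\|\cdot\|$.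

Let $X$ be the completion. Since $\|e_d\|_\infty=\|e_d\|_{\ell^1}=1$ and the norm depends monotonically on $|x|$, the $(e_d)_{d\in D}$ form a normalized $1$-unconditional basis, and $X$ is separable. Coordinate functionals have norm $1$, and $P_Bx\to x$ along finite sets $B$, so we view $X\subseteq\mathbb R^D$. For every $B\subseteq D$, $P_B$ is a projection of norm at most $1$ onto $X_B=\overline{\operatorname{span}}\{e_d:d\in B\}$, and $\|x-P_Bx\|=\|P_{D\setminus B}x\|$ decreases as $B$ increases. By density and then passage to the supremum,
$$\tfrac12\sum_i\|P_{E_i}x\|\le\|x\|\qquad\text{for all }x\in X\text{ and all finite or infinite admissible }(E_i).\tag{2}$$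

**Lemma 1.** If $(E_i)_{i<\omega}$ is admissible and $L\subseteq X$ is relatively weakly compact, then $\sup_{x\in L}\|P_{E_i}x\|\to0$.

*Proof.* By (2), $Qx=(P_{E_i}x)_i$ is an operator of norm at most $2$ from $X$ into the $\ell^1$-sum of the finite-dimensional spaces $X_{E_i}$. Such a sum has the Schur property. To recall why, let $(q_k)$ be weakly null with $\|q_k\|\ge\delta>0$. Each coordinate of $q_k$ tends to $0$ in norm, so after passing to a subsequence there are successive finite sets $H_k$ of coordinates with the part of $q_k$ outside $H_k$ of norm at most $\delta/4$. Choose norm-one functionals on the coordinates $i\in H_k$ attaining the norm of $q_k(i)$, and $0$ on coordinates outside $\bigcup_kH_k$. Together they form a functional $f$ of norm at most $1$ with $f(q_k)\ge\frac34\delta-\frac14\delta$ for all $k$, a contradiction.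

So, using Eberlein–Šmulian, $Q(L)$ is relatively norm compact. It has a finite $\varepsilon$-net for each $\varepsilon>0$, and for each of the finitely many elements of the net the coordinate norms tend to $0$. Hence the coordinate norms tend to $0$ uniformly on $Q(L)$. $\square$

Lemma 1 is the only obstruction to weak compactness we will use: a weakly compact set cannot stay large on an admissible sequence. The first supply of such sequences comes from antichains.

**Lemma 2.** (i) If the $E_i$ are finite and elements of different $E_i$'s are incomparable, then $(E_i)$ is admissible.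

(ii) Let $Y\subseteq2^\omega$ be infinite. There are $z\in2^\omega$ and distinct $z_j\in Y\setminus\{z\}$ such that the lengths $\Delta_j$ of the longest common initial segments of $z_j$ and $z$ are strictly increasing. For any finite $E_j\subseteq\{d\in D:d\text{ extends }z_j|(\Delta_j+1)\}$, the sequence $(E_j)$ is admissible.

*Proof.* (i) The elements of a branch are comparable, so each branch meets at most one $E_i$. Thus (a) is vacuous, and the set in (b) is empty or a singleton, hence in $S\subseteq G_z$.

(ii) By compactness some sequence of distinct points of $Y$ converges to a point $z$. Dropping $z$ itself, the numbers $\Delta_j$ tend to $\infty$, and we pass to a subsequence. Let $i<j$. Elements of $E_i$ extend $z_i|(\Delta_i+1)\ne z|(\Delta_i+1)$. Elements of $E_j$ extend $z_j|\Delta_j=z|\Delta_j$, which extends $z|(\Delta_i+1)$. Extensions of two different sequences of the same length are incomparable, so (i) applies. $\square$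

## Tame branches span reflexive subspaces

**Lemma 3.** If $z$ is tame, then $X_{b_z}$ is reflexive, and $(e_{z|n})_{n\ge1}$ is a shrinking basis of it. Consequently $X_{b_E\cup D_n}$ is reflexive for every finite set $E$ of tame points and every $n$.

*Proof.* The last claim follows from the first: $b_E\cup D_n$ is a finite disjoint union of sets $B$, each finite or contained in some $b_z$ with $z\in E$; the projections $P_B$ make $X_{b_E\cup D_n}$ the direct sum of the $X_B$; and closed subspaces and finite direct sums of reflexive spaces are reflexive. For the first claim we use James' theorem: a space with a basis is reflexive iff the basis is boundedly complete and shrinking. So fix a tame $z$.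

**Step 1.** *This step shows that the basis is boundedly complete; it uses only $S\subseteq G_{z'}$ for all $z'$.* If not, there are scalars $a_n$ such that all partial sums of $\sum a_ne_{z|n}$ have norm at most $M$, and successive finite intervals $I_1<I_2<\cdots$ with $\|\sum_{n\in I_j}a_ne_{z|n}\|\ge\varepsilon>0$. Given $m\ge1$, choose $m$ of the $I_j$ inside $[m,\infty)$ and put $E_j=\{z|n:n\in I_j\}$. On any branch $b_{z'}$, the set $E_j\cap b_{z'}$ is an initial part of $E_j$. So (a) holds, and the set in (b) consists of some of the $m$ numbers $\min I_j\ge m$, hence is in $S$. By (2), $\frac12m\varepsilon\le M$. This holds for all $m$, a contradiction.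

**Step 2.** *This step turns a failure of shrinking into an almost isometric $\ell^1$ block sequence.* Suppose the basis is not shrinking. Then there are a norm-one functional $f$, $\delta>0$, and a normalized finitely supported block sequence $(u_k)$ with $f(u_k)\ge\delta$. By $1$-unconditionality,
$$\Bigl\|\sum a_ku_k\Bigr\|=\Bigl\|\sum|a_k|u_k\Bigr\|\ge\delta\sum|a_k|.$$
Put $\varepsilon=1/10$. By James' $\ell^1$-distortion theorem there is a normalized block sequence $(v_k)_{k\ge1}$ of $(u_k)$ with
$$\Bigl\|\sum a_kv_k\Bigr\|\ge(1-\varepsilon)\sum|a_k|.\tag{3}$$
To recall the argument, let $\lambda_n=\inf\{\|\sum_{k\ge n}a_ku_k\|:\sum_{k\ge n}|a_k|=1\}$ over finitely supported $(a_k)$. These numbers increase to some $\lambda\in[\delta,1]$. Given $\varepsilon'>0$, fix $n$ with $\lambda_n\ge(1-\varepsilon')\lambda$, and choose successive blocks $w_j=\sum a_ku_k$ of $(u_k)_{k\ge n}$ with $\sum|a_k|=1$ and $\|w_j\|\le(1+\varepsilon')\lambda$. For $v_j=w_j/\|w_j\|$ we get $\|\sum c_jv_j\|\ge\lambda_n\sum|c_j|/\|w_j\|\ge\frac{1-\varepsilon'}{1+\varepsilon'}\sum|c_j|$, and $\varepsilon'$ can be taken small.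

Let $J_k$ be the smallest interval of integers containing $\{n:z|n\in\operatorname{supp}v_k\}$; then $J_1<J_2<\cdots$.

**Step 3.** *This step uses tameness to find an average of the $v_k$ that gives little weight to any set of blocks on which $G_z$ permits a selection.* Let $\mathcal G$ be the family of finite $R\subseteq\{2,3,\dots\}$ for which there are $n_k\in J_k$ $(k\in R)$ with $\{n_k:k\in R\}\in G_z$. It is hereditary and contains $\emptyset$. No infinite $R$ has all its finite subsets in $\mathcal G$. For suppose $R$ does. For each finite initial part $R'$ of $R$, the set of selections $(n_k)_{k\in R}\in\prod_{k\in R}J_k$ with $\{n_k:k\in R'\}\in G_z$ is closed and nonempty, and these sets decrease as $R'$ grows, since $G_z$ is hereditary. By compactness there is a common selection, and $\{n_k:k\in R\}$ is an infinite set with all finite subsets in $G_z$, contradicting tameness.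

It follows that $\mathcal G$ is closed in $\{0,1\}^{\{2,3,\dots\}}$: every finite subset of a limit $R$ of members of $\mathcal G$ is contained in a member, so it is in $\mathcal G$; thus $R$ is finite, and $R\in\mathcal G$. So $\mathcal G$ is compact. The functions $R\mapsto1_{k\in R}$ on $\mathcal G$ are continuous, bounded by $1$, and tend to $0$ pointwise as $k\to\infty$, as all $R\in\mathcal G$ are finite. By dominated convergence they are weakly null in $C(\mathcal G)$. By Mazur's theorem there is a finite convex combination with coefficients $(a_k)_{k\ge2}$ and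
$$\sum_{k\in R}a_k\le\varepsilon\qquad\text{for all }R\in\mathcal G.\tag{4}$$
Let $w=\sum_{k\ge2}a_kv_k$.

**Step 4.** *This step computes $\|v_1+w\|$ from (1) and contradicts (3).* Let $(E_i)$ be finite and admissible, let $N\in G_z$ be the set in (b) for our $z$, and put $R=\{k\ge2:J_k\cap N\ne\emptyset\}$. Choosing $n_k\in J_k\cap N$ for $k\in R$ and using heredity we see $R\in\mathcal G$.

If $k\ge2$ and $k\notin R$, then at most one $i$ has $P_{E_i}v_k\ne0$. Indeed, suppose $i\neq j$ both do. Then $E_i\cap b_z$ and $E_j\cap b_z$ both have elements with length in $J_k$; say $E_i\cap b_z$ comes before $E_j\cap b_z$. The number $\min\{|d|:d\in E_j\cap b_z\}$ is larger than some element of $J_k$ and at most some element of $J_k$, so it lies in $J_k\cap N$ and $k\in R$, a contradiction. Hence $\sum_i\|P_{E_i}v_k\|\le1$ for $k\ge2$, $k\notin R$, while $\sum_i\|P_{E_i}v_k\|\le2$ for every $k$ by (2). With (4),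
$$\tfrac12\sum_i\|P_{E_i}(v_1+w)\|\le1+\tfrac12\sum_{k\notin R}a_k+\sum_{k\in R}a_k\le\tfrac32+\varepsilon=1.6 .$$
Also $\|v_1+w\|_\infty\le1$, since the $v_k$ have disjoint supports. By (1), $\|v_1+w\|\le1.6$. But (3) gives $\|v_1+w\|\ge2(1-\varepsilon)=1.8$, a contradiction. $\square$

Lower bounds for $\mathcal K(B_X)$ follow for any permission system.

**Lemma 4.** (i) $\omega^\omega\le_T\mathcal K(B_X)$, and $X$ is not reflexive.

(ii) If there is an infinite set $C'$ of tame points with $|C'|=\kappa$, then $[\kappa]^{<\omega}\le_T\mathcal K(B_X)$.

*Proof.* (i) Let $t_j$ be $j$ zeros followed by a one; these form an antichain. For $g\in\omega^\omega$ put $L_g=\{0\}\cup\{2^{-m}e_{t_j}:m\in\omega,\ j\le g(m)\}\subseteq B_X$, which is norm compact as in $\ell^1$. Suppose $L_g\subseteq L\in\mathcal K(B_X)$ for all $g\in\Gamma$. By Lemma 2(i) and Lemma 1 with $E_j=\{t_j\}$, $\sup_{x\in L}|x_{t_j}|\to0$. Hence $h(m)=\max(\{0\}\cup\{j:\sup_{x\in L}|x_{t_j}|\ge2^{-m}\})$ is finite. Since $2^{-m}e_{t_{g(m)}}\in L$, we get $g(m)\le h(m)$. So $g\mapsto L_g$ is a Tukey map. As $\omega^\omega$ is unbounded, $\mathcal K(B_X)$ has no largest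 element, so $B_X$ is not weakly compact.

(ii) For tame $z$, $(e_{z|n})_n$ is a normalized shrinking basis of $X_{b_z}$ by Lemma 3, so it is weakly null and $L_z=\{0\}\cup\{e_d:d\in b_z\}$ is weakly compact. Suppose $L_z\subseteq L\in\mathcal K(B_X)$ for all $z$ in an infinite set $Y\subseteq C'$. Take $z_j\in Y$ and $\Delta_j$ as in Lemma 2(ii) and $E_j=\{z_j|(\Delta_j+1)\}$. Then $(E_j)$ is admissible, but $\sup_{x\in L}\|P_{E_j}x\|\ge1$ for all $j$, contradicting Lemma 1. So every infinite subfamily of $(L_z)_{z\in C'}$ is unbounded, and (T2) applies. $\square$

## Prescribing the tame branches outright only sees the closure of $C$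

If the tame points are exactly those of $C$ and $|C|=\omega_1$, then Lemma 4 and (T3) already give $\omega^\omega\times[\omega_1]^{<\omega}\le_T\mathcal K(B_X)$. The obvious way to arrange this takes *any* $C$ of size $\omega_1$ and puts $G_z=S$ for $z\in C$ and $G_z=$ all finite sets for $z\notin C$. No definability of $C$ seems to be needed. But the upper bound is lost.

**Remark.** *For this permission system with $C$ uncountable, $\mathcal K(B_X)\equiv_T[\mathfrak c]^{<\omega}$.* The reason is that an admissible sequence consists of finitely many finite sets, so it sees only finite parts of branches. Suppose $(E_i)$ is admissible and $z\in\overline C$. Let $\ell$ be larger than all lengths in $\bigcup E_i$ and take $z'\in C$ with $z'|\ell=z|\ell$. Then $E_i\cap b_z=E_i\cap b_{z'}$ for all $i$, so the set in (b) is the same for $z$ and $z'$ and lies in $S$. Therefore the same sequences are admissible, and the norm is the same, if $C$ is replaced by $\overline C$. For the new system all points of $\overline C$ are tame, and $\overline C$ is an uncountable closed set, so $|\overline C|=\mathfrak c$. Lemma 4(ii) gives $[\mathfrak c]^{<\omega}\le_T\mathcal K(B_X)$.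 Weakly compact sets are norm closed, and a separable metric space has at most $\mathfrak c$ closed subsets, so (T1) gives the reverse reduction.

So a permission that $b_z$ gives for $z\notin C$ is useless if nearby points of $C$ withhold it. What is needed is a reason for $z\notin C$ that can be read in finite portions: whether $z$ permits a set $N$ of $m$ lengths through this reason should depend only on $z|m$, so that any branch agreeing with $z$ up to level $m$ permits $N$ as well; and all permissions together should still leave each point of $C$ tame. When the complement of $C$ is analytic, finite approximations to a witness of "$z\notin C$" do this. It is here that coanalyticity of $C$ enters.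

## Permissions from a tree projecting to the complement of $C$

From now on $C\subseteq2^\omega$ is coanalytic and $A=2^\omega\setminus C$. Fix a tree $T\subseteq\bigcup_n2^n\times\omega^n$, closed under simultaneous restriction, with
$$z\in A\iff\exists y\in\omega^\omega\ \forall n\ (z|n,y|n)\in T .$$
Put $T_z=\{\sigma:(z|_{|\sigma|},\sigma)\in T\}$, with set of infinite branches $[T_z]$. Thus $z\in A$ iff $[T_z]\neq\emptyset$.

**Definition.** For finite $N=\{n_0<\dots<n_{m-1}\}\subseteq\{1,2,\dots\}$ put $N\in F_z$ iff there is $\sigma\in T_z$ with $|\sigma|=m$ and $\sigma_i\le n_i$ for all $i<m$. Let $G_z=F_z\cup S$, and let $X_C$ be the space $X$ given by this permission system.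

So $N$ is permitted if it dominates a partial witness of its own length. Here is an example. Let $C=\{0^\infty\}$, where $0^\infty$ is the zero sequence. A witness for $z\ne0^\infty$ is a position $y(0)$ with $z(y(0))=1$, followed by zeros. So let $(s,\sigma)\in T$ iff $\sigma_i=0$ for $1\le i<|\sigma|$ and, in case $|\sigma|>0$ and $\sigma_0<|s|$, also $s(\sigma_0)=1$. A nonempty $N$ of size $m$ is in $F_z$ iff there is $p\le\min N$ with $p\ge m$ or $z(p)=1$. If $p\ge m$ then $|N|\le\min N$, that is, $N\in S$. Hence $G_{0^\infty}=S$, and if the first $1$ of $z$ is at position $p$, then a nonempty $N$ is in $G_z$ iff $N\in S$ or $\min N\ge p$. So $z\ne0^\infty$ permits everything, but only from height $p$ on: the closer $z$ is to $C$, the later.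

**Lemma 5.** (i) $F_z$ is hereditary, so $z\mapsto G_z$ is a permission system. Every $z\in C$ is tame.

(ii) Let $K\subseteq2^\omega$ and $y\in\omega^\omega$ be such that each $z\in K$ has some $y'\in[T_z]$ with $y'\le y$. Let $1\le n_0<n_1<\cdots$ with $n_i\ge y(i)$, and let $E_i$ be finite subsets of
$$\{d\in D:n_i\le|d|<n_{i+1},\ d|n_i\in K|n_i\},\qquad\text{where }K|n=\{z|n:z\in K\}.$$
Then $(E_i)_{i<\omega}$ is admissible.

*Proof.* (i) Let $N'\subseteq N\in F_z$, witnessed by $\sigma$, and $|N'|=k$. The $i$th element of $N'$ is at least the $i$th element of $N$, so $\sigma|k\in T_z$ witnesses $N'\in F_z$. Now let $z\in C$ and suppose that $N=\{n_0<n_1<\cdots\}$ has all its finite subsets in $G_z$. The initial segments of $N$ of size $m>n_0$ are not in $S$, hence are in $F_z$. So the finitely branching tree $\{\sigma\in T_z:\sigma_i\le n_i\ \forall i<|\sigma|\}$ has elements of every length. By König's lemma it has an infinite branch, so $[T_z]\ne\emptyset$ and $z\in A$, a contradiction.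

(ii) Condition (a) is clear, since $E_i$ lives on the levels in $[n_i,n_{i+1})$. For (b), fix any $z\in2^\omega$ and a finite initial part of the sequence. Let $i_0<\dots<i_r$ be the indices with $E_i\cap b_z\ne\emptyset$ (if there are none, the set in (b) is empty), and let $\ell_0<\dots<\ell_r$ be the corresponding minima, so $\ell_j\ge n_{i_j}$. Some $d\in E_{i_r}$ lies on $b_z$, so $z|n_{i_r}=d|n_{i_r}\in K|n_{i_r}$, and there is $z'\in K$ with $z'|n_{i_r}=z|n_{i_r}$. Take $y'\in[T_{z'}]$ with $y'\le y$ and let $\sigma=y'|(r+1)$. Since $n_0\ge1$ and the $n_i$ increase strictly, $n_{i_r}\ge i_r+1\ge r+1$. So $z|(r+1)=z'|(r+1)$, and $\sigma\in T_{z'}$ gives $\sigma\in T_z$. Finally $\sigma_j\le y(j)\le n_j\le n_{i_j}\le\ell_j$. So $\{\ell_0,\dots,\ell_r\}\in F_z$. $\square$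

In (ii) the point $z$ need not lie in $K$ or in $A$: it borrows the partial witness of a point of $K$ that agrees with it long enough. With the system of the previous section this is not available. Note also the case $K=\{z\}$, $z\in A$: one singleton $E_i=\{z|n_i\}$ per block is then an admissible sequence on a single branch.

## Weakly compact sets live near finitely many branches of a thin $C$

**Lemma 6.** Let $C$ be thin, $X=X_C$, $L\subseteq X$ relatively weakly compact, and $\varepsilon>0$. There are a finite $E\subseteq C$ and $n$ such that $\|x-P_{b_E\cup D_n}x\|\le\varepsilon$ for all $x\in L$.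

The plan is this. If the lemma fails, we get vectors living ever higher in the tree and, eventually, off each heavy branch. Their norms distribute over clopen sets almost like a measure $\mu$ on $2^\omega$, because antichains are $\ell^1$. If $\mu$ charges $A$, it charges a compact $K\subseteq A$ with a uniform witness bound $y$, and Lemma 5(ii) contradicts Lemma 1. If $\mu$ lives on $C$, thinness produces an atom $z\in C$, and mass near $b_z$ but off $b_z$ yields an antichain, again contradicting Lemma 1.

*Proof.*

**Step 1.** *This step shows that only countably many branches through $C$ carry tails of $L$ that do not vanish uniformly.* For $\delta>0$ let $Z_\delta=\{z\in C:\inf_n\sup_{x\in L}\|P_{b_z\setminus D_n}x\|>\delta\}$. We claim that $Z_\delta$ is finite. If not, take $z_j\in Z_\delta$ and $\Delta_j$ from Lemma 2(ii). Since $z_j\in Z_\delta$, there are $x_j\in L$ and a finite $E_j\subseteq b_{z_j}\setminus D_{\Delta_j}$ with $\|P_{E_j}x_j\|>\delta$. The elements of $E_j$ extend $z_j|(\Delta_j+1)$, so $(E_j)$ is admissible, contradicting Lemma 1.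

Hence $Z=\bigcup_{m\ge1}Z_{1/m}$ is countable. Fix increasing finite sets $Z^k$ with union $Z$. For $z\in C\setminus Z$ we have $\sup_{x\in L}\|P_{b_z\setminus D_n}x\|\to0$ as $n\to\infty$, since this quantity decreases with $n$ and its infimum is $\le1/m$ for all $m$.

**Step 2.** *This step fixes vectors witnessing the failure of the lemma.* Suppose the lemma fails for $\varepsilon$. Applying the failure to $E=Z^k$ and $n=k$ and cutting to a finite set, choose $x_k\in L$ and a finite
$$S_k\subseteq D\setminus(b_{Z^k}\cup D_k)\quad\text{with}\quad\|u_k\|>\varepsilon,\qquad u_k=P_{S_k}x_k.$$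
If we pass to a subsequence and renumber, the condition on $S_k$ persists, because the sets $b_{Z^k}\cup D_k$ increase.

**Step 3.** *This step builds a measure from the $u_k$.* For a finite sequence $t$ let $N_t=\{z\in2^\omega:t\subseteq z\}$. For clopen $U=\bigcup_{t\in\tau}N_t$ with $\tau\subseteq2^n$ let $\hat U=\{d\in D:|d|\ge n,\ d|n\in\tau\}$. Describing $U$ at a different level changes $\hat U$ only on finitely many levels, which does not affect $P_{\hat U}u_k$ for large $k$, since $S_k\cap D_k=\emptyset$. There are countably many clopen sets, and $\|P_{\hat U}u_k\|\le\|x_k\|$ is bounded, since $L$ is bounded. So after passing to a subsequence,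
$$\psi(U)=\lim_k\|P_{\hat U}u_k\|$$
exists for all clopen $U$. Describing finitely many clopen sets at a common level, we see that $\psi$ is monotone and subadditive. Also $\psi(\emptyset)=0$, and $\psi(2^\omega)=\lim_k\|u_k\|\ge\varepsilon$.

For disjoint clopen $U_1,\dots,U_m$ described at a common level $n$, elements of different sets $\hat U_i\cap S_k$ extend different sequences of length $n$, so they are incomparable. Lemma 2(i) and (2), applied to the part of $u_k$ on $\bigcup_i\hat U_i$, give in the limit
$$\tfrac12\sum_i\psi(U_i)\le\psi\Bigl(\bigcup_iU_i\Bigr).\tag{5}$$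
Let $\mu(U)=\sup\sum_i\psi(U_i)$ over finite clopen partitions $(U_i)$ of $U$. By (5),
$$\psi\le\mu\le2\psi.\tag{6}$$
By subadditivity of $\psi$ the sums increase under refinement. So for disjoint $U,V$, computing $\mu(U\cup V)$ only with partitions refining $\{U,V\}$, we get $\mu(U\cup V)=\mu(U)+\mu(V)$. A decreasing sequence of clopen sets with empty intersection is eventually empty, so $\mu$ is a premeasure on the clopen algebra and extends to a finite Borel measure on $2^\omega$, with $\mu(2^\omega)\ge\varepsilon$. Analytic and coanalytic sets are measurable for its completion.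

**Step 4.** *This step excludes $\mu(A)>0$.* For $m\ge0$ and $y(0),\dots,y(m)\in\omega$ let $A_{y|(m+1)}$ be the analytic set of all $z$ having some $y'\in[T_z]$ with $y'(i)\le y(i)$ for $i\le m$. As $y(m)$ increases to $\infty$, these sets increase to $A_{y|m}$ (to $A$ if $m=0$). By continuity from below we choose $y(0),y(1),\dots$ inductively so that $\mu(A_{y|(m+1)})>\mu(A)/2$ for all $m$. Let $K_m$ be the set of $z$ for which some $\sigma\in T_z$ has $|\sigma|=m+1$ and $\sigma\le y|(m+1)$. This depends only on $z|(m+1)$, so $K_m$ is clopen; $K_m\supseteq A_{y|(m+1)}$; and $(K_m)$ decreases. So $K=\bigcap_mK_m$ is compact with $\mu(K)\ge\eta:=\mu(A)/2>0$. For $z\in K$ the finitely branching tree $\{\sigma\in T_z:\sigma\le y||\sigma|\}$ has elements of every length, so by König's lemma there is $y'\in[T_z]$ with $y'\le y$. Thus $K$ and $y$ are as in Lemma 5(ii).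

For each $n$ let $U_n=\bigcup_{t\in K|n}N_t\supseteq K$, and take $\hat U_n$ at level $n$. By (6), $\psi(U_n)\ge\frac12\mu(U_n)\ge\eta/2$, so $\|P_{\hat U_n}u_k\|>\eta/4$ for all large $k$. Choose inductively $n_0\ge\max(1,y(0))$ and $k_0\ge n_0$; then $n_{i+1}$ larger than $n_i$, $y(i+1)$ and all lengths of elements of $S_{k_i}$; and $k_{i+1}\ge n_{i+1}$ with $k_{i+1}>k_i$; always with $\|P_{\hat U_{n_i}}u_{k_i}\|>\eta/4$. Let $E_i=\{d\in S_{k_i}:d|n_i\in K|n_i\}$. Elements of $S_{k_i}$ have lengths $>k_i\ge n_i$ and $<n_{i+1}$, so $(E_i)$ is admissible by Lemma 5(ii). But $\|P_{E_i}x_{k_i}\|=\|P_{\hat U_{n_i}}u_{k_i}\|>\eta/4$ for all $i$, contradicting Lemma 1.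

**Step 5.** *This step excludes $\mu(A)=0$ and is where thinness is used.* Now $\mu(C)=\mu(2^\omega)>0$, so there is a compact $K'\subseteq C$ with $\mu(K')>0$. As $C$ is thin, $K'$ is countable, so there is $z\in C$ with $\eta:=\mu(\{z\})>0$. For $t\in D$ put $[t]=\{d\in D:t\subseteq d\}$; this is $\hat N_t$. For every $n\ge1$, (6) gives $\psi(N_{z|n})\ge\eta/2$, so $\|P_{[z|n]}u_k\|>\eta/4$ for large $k$.

Moreover $\|P_{b_z}u_k\|\to0$. If $z\in Z$, then $z\in Z^k$ and $S_k\cap b_z=\emptyset$ for large $k$. If $z\notin Z$, then $\|P_{b_z}u_k\|\le\|P_{b_z\setminus D_k}x_k\|\to0$ by Step 1. So for every $n$, $\|P_{[z|n]\setminus b_z}u_k\|>\eta/8$ for all large $k$.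

Choose inductively $n_0=1$ and $k_0$; then $n_{i+1}>n_i$ larger than all lengths in $S_{k_i}$; and $k_{i+1}>k_i$; such that $E_i=(S_{k_i}\cap[z|n_i])\setminus b_z$ satisfies $\|P_{E_i}x_{k_i}\|>\eta/8$. Let $i<j$, $d\in E_i$ and $d'\in E_j$. Then $|d|<n_{i+1}$ and $d\notin b_z$, so $d$ is incomparable with $z|n_{i+1}$. Since $d'$ extends $z|n_j$, it extends $z|n_{i+1}$. If $d'$ extended $d$, then $d$ and $z|n_{i+1}$ would be comparable as initial segments of $d'$; if $d$ extended $d'$, it would extend $z|n_{i+1}$. So $d,d'$ are incomparable. By Lemma 2(i), $(E_i)$ is admissible, contradicting Lemma 1. $\square$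

## Upper bounds and the three cases of Theorem A

*Proof of Theorem A.* Let $X=X_C$. It is separable with a $1$-unconditional basis, and nonreflexive by Lemma 4(i).

**Step 1.** *This step shows that for thin $C$*
$$\mathcal K(B_X)\le_T([C]^{<\omega}\times\omega)^\omega,\tag{7}$$
*where the right side carries the coordinatewise order.* For $\varphi=(E_m,n_m)_m$ in the right side let
$$W_\varphi=\{x\in B_X:\|x-P_{b_{E_m}\cup D_{n_m}}x\|\le2^{-m}\ \text{for all }m\}.$$
It is convex and norm closed, hence weakly closed. Put $Y_m=X_{b_{E_m}\cup D_{n_m}}$, which is reflexive by Lemma 3, because points of $C$ are tame. Writing $x=Px+(x-Px)$ with $P=P_{b_{E_m}\cup D_{n_m}}$ we see $W_\varphi\subseteq B_{Y_m}+2^{-m}B_X$ for every $m$, and $B_{Y_m}$ is weakly compact. By Grothendieck's lemma $W_\varphi$ is weakly compact: its weak$^*$ closure in $X^{**}$ is contained in $B_{Y_m}+2^{-m}B_{X^{**}}$ for every $m$, so all its points have distance $0$ from $X$ and lie in $X$; being weakly closed in $X$, $W_\varphi$ equals this closure, which is weak$^*$ compact.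

If $\varphi\le\varphi'$, then $W_\varphi\subseteq W_{\varphi'}$, because $\|x-P_Bx\|$ decreases as $B$ increases. By Lemma 6 with $\varepsilon=2^{-m}$ for each $m$, every $L\in\mathcal K(B_X)$ is contained in some $W_{\varphi(L)}$. If $\varphi(L)\le\varphi^*$, then $L\subseteq W_{\varphi^*}\in\mathcal K(B_X)$. So $L\mapsto\varphi(L)$ is a Tukey map.

**Step 2.** *This step settles countable $C$.* Write $C$ as an increasing union of finite sets $C_i$. Map $(E_m,n_m)_m$ to some $g\in\omega^\omega$ with $E_m\subseteq C_{g(m)}$ and $n_m\le g(m)$. If $g\le g^*$, then $(E_m,n_m)_m\le(C_{g^*(m)},g^*(m))_m$. So $([C]^{<\omega}\times\omega)^\omega\le_T\omega^\omega$. Since $C$ is thin, (7) and Lemma 4(i) give $\mathcal K(B_X)\equiv_T\omega^\omega$.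

**Step 3.** *This step settles uncountable thin $C$.* A coanalytic set is a union of $\omega_1$ Borel sets. Each of these is countable by thinness, so $|C|=\omega_1$. Identify $C$ with $\omega_1$ and fix surjections $e_\alpha:\omega\to\alpha$ for $\omega\le\alpha<\omega_1$. Given $(E_m,n_m)_m$, the countable set $\bigcup_mE_m$ is contained in some $\alpha$ with $\omega\le\alpha<\omega_1$. Choose $g(m)$ with $n_m\le g(m)$ and $E_m\subseteq e_\alpha[\{0,\dots,g(m)\}]$, and map $(E_m,n_m)_m$ to $(g,\{\alpha\})$. If $(g,\{\alpha\})\le(g^*,F)$, then $n_m\le g^*(m)$ and
$$E_m\subseteq\bigcup_{\beta\in F,\ \beta\ge\omega}e_\beta[\{0,\dots,g^*(m)\}],$$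
a finite set depending only on $(g^*,F)$ and $m$. So the sequence of these finite sets, paired with $g^*$, is a bound, and with (7)
$$\mathcal K(B_X)\le_T([C]^{<\omega}\times\omega)^\omega\le_T\omega^\omega\times[\omega_1]^{<\omega}.$$
Conversely, $\omega^\omega\le_T\mathcal K(B_X)$ by Lemma 4(i), and $[\omega_1]^{<\omega}\le_T\mathcal K(B_X)$ by Lemma 4(ii) with $C'=C$, whose points are tame by Lemma 5(i). By (T3), $\omega^\omega\times[\omega_1]^{<\omega}\le_T\mathcal K(B_X)$.

**Step 4.** *This step settles $C$ containing a nonempty perfect set.* Such a set has size $\mathfrak c$ and consists of tame points, so Lemma 4(ii) gives $[\mathfrak c]^{<\omega}\le_T\mathcal K(B_X)$. Weakly compact sets are norm closed and $X$ is separable, so $|\mathcal K(B_X)|\le\mathfrak c$, and $\mathcal K(B_X)\le_T[\mathfrak c]^{<\omega}$ by (T1). $\blacksquare$
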